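# Bars on a hyperbolic surface: rigidity and $(2,0)$-tight graphs

## 1. Points placed one after another

Take a compact surface $S$ of genus $g\ge 2$ with a metric of constant curvature. Put finitely many points on it, join some pairs of points by bars laid along shortest geodesics, and let the points move so that every bar keeps its length. For which patterns of bars is every such motion constant? Each point has two coordinates, and $S$ has only finitely many isometries, so there is no global motion to subtract. One expects that $2|V|$ bars are needed, and that they must not be crowded onto too few vertices. That this count is the exact answer for points in regular position is posed as a conjecture in Sean Dewar, Alison La Porta, Rebecca Monks, Anthony Nixon, Klara Stokes and Joannes Vermant, "Rigidity on compact surfaces through hyperbolic symmetries", arXiv:2607.05023 (2026). These notes prove it. We begin with a case in which the points can be placed one at a time.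

**The model.** Rescale so that the curvature is $-1$. By uniformization $S=S_g=\mathbb H/\Gamma$ with quotient map $\varphi=\varphi_\Gamma$, where $\Gamma$ is discrete, cocompact and acts freely. Every $\gamma\neq 1$ in $\Gamma$ is then hyperbolic, and $\Gamma$ is non-elementary: it fixes no point of $\mathbb H\cup\partial\mathbb H$ and preserves no geodesic. Let $\langle\,,\rangle$ be a form of signature $(2,1)$ on $\mathbb R^3$ and let $\mathbb H$ be one sheet of $\langle x,x\rangle=-1$. Then $T_x\mathbb H=x^\perp$, $\cosh d(x,y)=-\langle x,y\rangle$, geodesics are the sets $n^\perp\cap\mathbb H$ with $n$ spacelike, and $\Gamma\subset SO^+(2,1)$. Distinct points of $\mathbb H$ are linearly independent. The bisector of $x\ne y$ in $\mathbb H$ is the geodesic $(x-y)^\perp\cap\mathbb H$. We identify $T_{\varphi(x)}S$ with $x^\perp$ via $d\varphi_x$; since $\varphi\circ\gamma=\varphi$, the vector $x'\in x^\perp$ and the vector $\gamma x'\in(\gamma x)^\perp$ represent the same tangent vector of $S$.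

**Unique shortest geodesics.** Let $U\subset S\times S$ be the set of pairs joined by a single shortest geodesic. A geodesic from $\varphi(x)$ to $\varphi(y)$ lifts uniquely to one from $x$ to some $\gamma y$, so $(\varphi(x),\varphi(y))\in U$ if and only if exactly one point of $\Gamma y$ is nearest to $x$. Suppose this point is $\gamma_0y$. Each ball contains finitely many points of $\Gamma y$, so there is $\varepsilon>0$ with $d(x,\gamma y)\ge d(x,\gamma_0y)+\varepsilon$ for all $\gamma\ne\gamma_0$. Since $|d(\hat x,\gamma \hat y)-d(x,\gamma y)|\le d(\hat x,x)+d(\hat y,y)$ for every $\gamma$, the same $\gamma_0$ gives the unique nearest point for all $(\hat x,\hat y)$ close to $(x,y)$. So $U$ is open, and near a point of $U$ the group element $\gamma_0$ is constant. For fixed $y$, the bad $x$ lie on countably many geodesics, the bisectors of pairs of points of $\Gamma y$. By Fubini the complement of $U$, which is closed, is null.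

Call $p:V\to S$ *well-positioned* for a simple graph $(V,E)$ if $(p(u),p(v))\in U$ for every edge $uv$. By the above, the well-positioned maps form an open subset of full measure in $S^V$; in particular it is dense.

Suppose $y$ is the unique point of its orbit nearest to $x$. Then $-\cosh d_S(\varphi(\hat x),\varphi(\hat y))=\langle \hat x,\hat y\rangle$ for $(\hat x,\hat y)$ near $(x,y)$. So this function is real analytic there, and its derivative along $x'\in x^\perp$, $y'\in y^\perp$ is
$$\langle x',y\rangle+\langle x,y'\rangle .\tag{1}$$

**Pins.** A *pin* at $v$ is a covector in $T^*_{p(v)}S$, that is, one linear condition on the velocity of $p(v)$. Two independent pins nail the point infinitesimally; one pin leaves it one direction. A choice of $p$ and pins gives a list of linear functionals, the *rows*, on $\bigoplus_vT_{p(v)}S$: the differentials of $\cosh d_S(p(u),p(v))$ for the edges $uv$, and the pins. We want the rows to be a basis of the dual space.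

**Openness.** Suppose $p$ is well-positioned and its rows form a basis. Extend the pins to continuous covector fields near the points $p(v)$. The edge differentials also depend continuously on $p$, and being well-positioned and being a basis are open conditions. So all maps near $p$, with the extended pins, have the same property.

**Proposition (acyclic case).** Let $G=(V,E)$ be a simple graph and $\ell:V\to\{0,1,2\}$, and suppose $G$ has an orientation without directed cycles such that $\mathrm{outdeg}(v)+\ell(v)=2$ for all $v$. Then there are a well-positioned $p\in S^V$ and $\ell(v)$ pins at each $v$ such that the rows form a basis of the dual of $\bigoplus_vT_{p(v)}S$.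

*Proof.* Induct on $|V|$; the empty graph is trivial. An acyclic orientation of a non-empty finite graph has a vertex $v$ of in-degree $0$. Deleting $v$ changes no other out-degree, so by induction $G-v$ has a good $p'$ with pins, and by openness we may take the points $p'(i)$ distinct. The rows of $G-v$ do not involve $v$. A vector killed by all rows of $G$ therefore has zero components off $v$, and it remains to make the $\deg v+\ell(v)=2$ rows at $v$ independent on $T_{p(v)}S$. Let $v$ also denote a lift in $\mathbb H$ of its position.

* $\deg v=0$, $\ell(v)=2$: place $v$ anywhere and take two independent pins.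
* $\deg v=1$, $\ell(v)=1$, neighbor $i$: choose $v$ with a unique nearest lift $x$ of $p'(i)$ and $x\ne v$. By (1) the edge covector is $v'\mapsto\langle v',x\rangle$ on $v^\perp$, up to sign. It is non-zero, because $x\notin\mathbb Rv$. Choose a pin independent of it.
* $\deg v=2$, $\ell(v)=0$, neighbors $i,j$: choose $v$ off all bisectors of pairs of lifts of $p'(i)$, off those of $p'(j)$, and off the geodesics through a lift of $p'(i)$ and a lift of $p'(j)$. These are countably many geodesics. For the nearest lifts $x,y$, the vectors $v,x,y$ are then independent. If $\langle\cdot,\alpha x+\beta y\rangle$ vanishes on $v^\perp$, then $\alpha x+\beta y\in\mathbb Rv$, so $\alpha=\beta=0$. So the two edge covectors are independent.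

The number of rows is $|E|+\sum\ell=2|V|$ and their common kernel is $0$, so they form a basis. $\square$

For instance, take a triangle oriented $A\to B$, $A\to C$, $B\to C$ with $\ell(A)=0$, $\ell(B)=1$, $\ell(C)=2$: nail $C$, place $B$ with one bar and one pin, place $A$ with two bars. The $6\times 6$ matrix of rows is block triangular with invertible $2\times2$ blocks.

What changes in general? Without pins every out-degree must be $2$, while an acyclic orientation has a vertex of out-degree $0$. So there are directed cycles, and sooner or later we delete a vertex $v$ with some number $m>0$ of incoming edges. Deleting it takes $m$ rows away from the rest, so the rest acquires an $m$-dimensional space $W$ of infinitesimal motions. The bars at $v$ must then control the two coordinates of $v$ and kill $W$ as well. Can the position of $v$ on $S$ be chosen so that they do?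

## 2. Rigid graphs in $S_g$ and tight graphs

**Frameworks and flexes.** A framework $(G,z,p)$ in $S_g$ is a finite graph $G$, a map $p:V(G)\to S_g$, and a geodesic $z_e$ joining $p(u)$ and $p(v)$ for each edge $e=uv$. A continuous flex is a continuous family $(G,z_t,p_t)_{t\in[0,1]}$ of frameworks with $(z_0,p_0)=(z,p)$ such that $z_{t,e}$ has the same length as $z_e$ for all $t$ and $e$. It is trivial if it arises from a continuous family of isometries of $S_g$; as there are finitely many isometries, this means $(G,z_t,p_t)=(G,z,p)$ for all $t$. The framework is continuously rigid if every continuous flex is trivial. A single bar is not: keep $p(u)$ fixed and let $p(v)$ move around a circle.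

**Lifts and gains.** A corresponding $\Gamma$-joint-configuration $(G,\psi,\tilde p)$ consists of lifts $\tilde p(v)\in\varphi^{-1}(p(v))$ and, for each edge $e$ from $u$ to $v$, the unique *gain* $\psi(e)=h\in\Gamma$ such that $\varphi$ maps the hyperbolic geodesic from $\tilde p(u)$ to $h\tilde p(v)$ onto $z_e$. For example, replacing the lift $\tilde p(v)$ by $\gamma\tilde p(v)$ replaces $h$ by $h\gamma^{-1}$, since the endpoint $h\tilde p(v)=h\gamma^{-1}(\gamma\tilde p(v))$ is unchanged.

**Regularity.** Let $f_{G,\psi}:\mathbb H^{V(G)}\to\mathbb R^{E(G)}$ be the real analytic map $q\mapsto\big(\cosh d(q(u),\psi(e)q(v))\big)_{e=uv}$. Its level sets are those of the edge-length map. A realization $\tilde p$ is regular if $df_{G,\psi}$ has at $\tilde p$ the maximal rank among all points of $\mathbb H^{V(G)}$. The framework is regular if some corresponding $\Gamma$-joint-configuration is regular. At a well-positioned $p$ with $z$ the shortest geodesics, the rows of $df_{G,\psi}(\tilde p)$ are the differentials of the functions $\cosh d_S(p(u),p(v))$, by Section 1.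

**Rigid in $S_g$.** A simple graph $G$ (with non-empty vertex set) is rigid in $S_g$ if there is a well-positioned $p$ such that $(G,z,p)$, with $z$ the family of shortest geodesics, is both regular and continuously rigid.

**Tight.** A graph $H$ is $(2,0)$-tight if $|E(H)|=2|V(H)|$ and $|E(H')|\le2|V(H')|$ for every subgraph $H'$ of $H$.

A simple graph with $n\le 4$ vertices has at most $n(n-1)/2<2n$ edges, so it has no $(2,0)$-tight spanning subgraph. For $n=5$ the only candidate is $K_5$, with exactly $10$ edges. It is tight, because a subgraph on $k\le5$ vertices has at most $k(k-1)/2\le 2k$ edges. More generally every $4$-regular simple graph is $(2,0)$-tight: the degrees in a subgraph $H'$ add up to at most $4|V(H')|$. In such a graph every vertex has degree four, so a vertex-by-vertex proof has to face vertices of degree four.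

**Theorem 1.** For $g\ge2$, a simple graph is rigid in $S_g$ if and only if it contains a $(2,0)$-tight spanning subgraph.

**Theorem 2 (pinned version).** Let $G=(V,E)$ be a simple graph and $\ell:V\to\{0,1,2\}$, and suppose $G$ has an orientation with $\mathrm{outdeg}(v)+\ell(v)=2$ for all $v$. Then there are a well-positioned $p\in S^V$ and, for each $v$, $\ell(v)$ pins in $T^*_{p(v)}S$, such that the differentials at $p$ of the functions $\cosh d_S(p(u),p(v))$, $uv\in E$, together with all pins, form a basis of the dual of $\bigoplus_vT_{p(v)}S$.

Theorem 2 is the Proposition with "acyclic" removed.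

## 3. A rigid graph contains $2|V|$ independent edges

This section proves the "only if" part of Theorem 1. Let $p$ be well-positioned with $(G,z,p)$ regular and continuously rigid, let $\tilde p$ be a regular $\Gamma$-joint-configuration with gains $\psi$, and let $r$ be the rank of $df_{G,\psi}$ at $\tilde p$.

**Step 1.** *We show $r=2|V|$.* Since $r$ is the maximal rank, the rank is constant near $\tilde p$. By the constant rank theorem the fiber of $f_{G,\psi}$ through $\tilde p$ is, near $\tilde p$, a manifold of dimension $2|V|-r$. If $r<2|V|$, it contains a non-constant path $\tilde p_t$ starting at $\tilde p$. Project to $S$ the points of $\tilde p_t$ and the geodesics from $\tilde p_t(u)$ to $\psi(e)\tilde p_t(v)$. The lengths are constant, so this is a continuous flex. If it were trivial, $\varphi\circ\tilde p_t$ would be constant, and since $\varphi$ is a covering map $\tilde p_t$ would be constant too. So the flex is non-trivial, a contradiction.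

**Step 2.** *We extract the tight subgraph.* Choose $2|V|$ edges whose rows in $df_{G,\psi}(\tilde p)$ are independent, and let $H$ be the spanning subgraph they form. If $H'$ is a subgraph of $H$, the rows of $E(H')$ are independent and supported on the $2|V(H')|$ coordinates of its vertices, so $|E(H')|\le2|V(H')|$. Hence $H$ is $(2,0)$-tight. $\square$

## 4. Tight graphs, orientations, and rigidity from full rank

This section proves the "if" part, assuming Theorem 2. Let $H\subseteq G$ be spanning and $(2,0)$-tight.

**Step 1.** *We orient $H$ with all out-degrees equal to $2$.* Consider the bipartite graph between $E(H)$ and two copies of each vertex, an edge being joined to all copies of its endpoints. A set $F\subseteq E(H)$ has $2|V(F)|\ge|F|$ neighbors, by tightness applied to the subgraph formed by $F$. By Hall's theorem the edges can be assigned to endpoints so that each vertex receives at most two, hence exactly two since $|E(H)|=2|V|$. Orient each edge away from its assigned endpoint.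

**Step 2.** *We find a regular framework.* Theorem 2 with $\ell=0$ gives a $p$, well-positioned for $H$, at which the $2|V|$ edge differentials of $H$ are independent. This is an open condition on $p$, and well-positioned maps for $G$ are dense, so we may move $p$ slightly to make it well-positioned for $G$ as well. Let $z$ be the shortest geodesics, and take lifts $\tilde p$ with gains $\psi$. Then $df_{G,\psi}(\tilde p)$ has rank $2|V|$, the largest conceivable, so $(G,z,p)$ is regular.

**Step 3.** *We show that $(G,z,p)$ is continuously rigid.* The danger is that a flex might change gains. Let $(G,z_t,p_t)$ be a flex, lift $p_t$ to a path $\tilde p_t$ with $\tilde p_0=\tilde p$, and let $h_{t,e}$ be the gain of $z_{t,e}$ for this lift. The set $T=\{t:\tilde p_t=\tilde p\}$ is closed and contains $0$. Let $t_0\in T$ and $e=uv$. Since $z_e$ is the unique shortest geodesic, there is $\varepsilon>0$ with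
$$d(\tilde p(u),h\tilde p(v))\ge \operatorname{length}(z_e)+\varepsilon\qquad\text{for all }h\ne\psi(e),$$
by discreteness. For every $h$ we have $|d(\tilde p_t(u),h\tilde p_t(v))-d(\tilde p(u),h\tilde p(v))|\le d(\tilde p_t(u),\tilde p(u))+d(\tilde p_t(v),\tilde p(v))$, and the right side is less than $\varepsilon$ for $t$ near $t_0$. So for such $t$ no $h\ne\psi(e)$ gives the length of $z_e$, and $h_{t,e}=\psi(e)$. Therefore $f_{G,\psi}(\tilde p_t)=f_{G,\psi}(\tilde p)$ for $t$ near $t_0$. Since $df_{G,\psi}(\tilde p)$ is injective, $f_{G,\psi}$ is injective near $\tilde p$, and $\tilde p_t=\tilde p$ for $t$ near $t_0$. So $T$ is open, $T=[0,1]$, and all gains equal $\psi$. The flex is trivial. $\square$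

It remains to prove Theorem 2.

## 5. Deleting a vertex with incoming edges

We induct on $n=|V|$; for $n=0$ there is nothing to prove.

**Step 1.** *We find a vertex to delete.* Summing $\mathrm{outdeg}(v)+\ell(v)=2$ gives $|E|+\sum\ell=2n$, so $\sum_v(\deg v+2\ell(v))=4n$ and some $v$ has $\deg v+2\ell(v)\le4$. Its in-degree is $m:=\deg v-(2-\ell(v))\ge0$. The possibilities are
$$(\deg v,\ell(v))\in\{(2,0),(1,1),(0,2)\}\ (m=0),\quad\{(3,0),(2,1)\}\ (m=1),\quad\{(4,0)\}\ (m=2).$$

**Step 2.** *We replace each lost edge by a pin.* Let $N$ be the set of neighbors of $v$, so $|N|=\deg v$, and let $I\subseteq N$ be the set of its $m$ in-neighbors. On $G-v$ put $\ell'=\ell+1_I$. Each $i\in I$ loses exactly one outgoing edge, and the other vertices lose none, so $\mathrm{outdeg}+\ell'=2$ on $G-v$; in particular $\ell'\le2$. By induction there are a well-positioned $p'\in S^{V\setminus v}$ and pins whose rows form a basis. By openness this holds for all $p'$ in a non-empty open set. So we may also require that $(p'(i))_{i\in N}$ avoid any prescribed null set. We shall require the conditions (G1)–(G3) of Section 7, which hold almost everywhere. For now we use only that the $p'(i)$ are distinct.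

**Step 3.** *We identify the motions that $v$ must kill.* For each $i\in I$ remove one pin $\lambda_i$ at $i$. The remaining $2(n-1)-m$ rows are independent. Let $W$ be their common kernel, of dimension $m$. If $w\in W$ and $\lambda_i(w)=0$ for all $i\in I$, then all original rows kill $w$, so $w=0$. Hence $(\lambda_i|_W)_{i\in I}$ is a basis of $W^*$. Write $w_i\in T_{p'(i)}S$ for the components of $w\in W$. Since $\lambda_i(w)$ depends only on $w_i$, we obtain:

* (W1) if $w\in W$ has $w_i=0$ for all $i\in N$, then $w=0$;
* (W2) if $m=2$: for every $i\in N$ there is $w\in W$ with $w_j\neq0$ for some $j\in N\setminus\{i\}$. Indeed, choose $j\in I\setminus\{i\}$; as $\lambda_j|_W\ne0$, some $w$ has $w_j\ne0$.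

**Step 4.** *We state what has to be achieved at $v$.* We need a position $p(v)=\varphi(v)$ (writing $v\in\mathbb H$ for a lift) with unique shortest geodesics to the $p'(i)$, $i\in N$, and $\ell(v)$ pins there, such that the $\deg v+\ell(v)=2+m$ rows at $v$ have zero common kernel on $T_{p(v)}S\oplus W$. Then the whole system has zero kernel: a vector killed by the rows not at $v$ has its part off $v$ in $W$. It has $2(n-1)-m+2+m=2n$ rows, so it is a basis. The pins that remain at $u\neq v$ are $\ell(u)$ in number, as required.

**Notation.** Choose base lifts $x_i$ of $p'(i)$ and let $O_i=\Gamma x_i$. For $x\in O_i$ and $w\in W$ let $\dot x(w)\in x^\perp$ be the vector representing $w_i$ at $x$; thus $\dot x(w)=\gamma\,\dot x_i(w)$ for $x=\gamma x_i$. If $v$ has a unique nearest point $x\in O_i$, then by (1) the row of the edge $vi$ is, up to sign, $(v',w)\mapsto\langle v',x\rangle+\langle v,\dot x(w)\rangle$ on $v^\perp\oplus W$.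

**Step 5.** *We settle all cases but $(3,0)$ and $(4,0)$.* If $m=0$ then $W=0$, and the three cases are those of the Proposition. In the case $(2,1)$ we have $W=\langle w\rangle$ and $I=\{a\}$, and $w_a\ne0$ since $\lambda_a(w)\ne0$. Choose $v$ as in the case $(2,0)$ of the Proposition, and also off the geodesics $\{q:\langle q,\dot x(w)\rangle=0\}$, $x\in O_a$. (Each $\dot x(w)$ is a non-zero vector of $x^\perp$, hence spacelike.) The two edge covectors are independent on $v^\perp$, so for this $w$ the two edge equations have a unique solution $v'_w\in v^\perp$. For the nearest lift $x$ of $a$ we get $\langle v'_w,x\rangle=-\langle v,\dot x(w)\rangle\ne0$, so $v'_w\neq0$. Choose a pin $\lambda$ with $\lambda(v'_w)\ne0$. A vector killed by the three rows at $v$ has the form $(Cv'_w,Cw)$ with $C\lambda(v'_w)=0$, so it is $0$.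

**Example.** Orient $K_5$ on $\mathbb Z/5$ by $i\to i+1$, $i\to i+2$. Delete $0$: case $(4,0)$, with in-neighbors $3$ and $4$, which get one pin each. Delete $1$: its remaining edges are $1\to2$, $1\to3$, $4\to1$, so this is case $(3,0)$, and $4$ gets a second pin. What remains is $2\to3$, $2\to4$, $3\to4$ with $\ell(2)=0$, $\ell(3)=1$, $\ell(4)=2$, which is the triangle of Section 1. So already the smallest rigid graph needs both remaining cases.

## 6. One determinant per cell, and why one cell is not enough

From now on $N$ is a finite set with distinct points $p(i)\in S$, orbits $O_i=\Gamma x_i$, a finite-dimensional space $W$ with linear maps $w\mapsto w_i\in T_{p(i)}S$, and $\dot x(w)$ as above.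

**Dirichlet polygons.** For $x\in O_i$ let $V(x)=\{q\in\mathbb H:d(q,x)\le d(q,y)\ \forall y\in O_i\}$. Recall that $V(x)$ is a compact convex polygon, a finite intersection of half-planes $\{q:d(q,x)\le d(q,y)\}$. It is a fundamental domain of area $\mathrm{area}(S)$ and the closure of its interior, and the $V(x)$, $x\in O_i$, form a locally finite tiling. The interior of $V(x)$ is the set of points whose unique nearest point in $O_i$ is $x$. Call the bisector of two distinct points of $O_i$ an *$i$-line*. The sides of $V(x)$ lie on $i$-lines. For fixed $x$, different $y$ give different bisectors, because the reflection in the bisector takes $x$ to $y$.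

**Cells.** A *cell* is a tuple $(y_i)_{i\in N}\in\prod O_i$ such that $\bigcap_i\operatorname{int}V(y_i)\ne\emptyset$; this open set is also called a cell. If $|N|=1$, the cells are the interiors of the Dirichlet polygons; in general they are the open pieces of the common refinement of $|N|$ tilings. The complement of the union of all cells is closed and lies in countably many geodesics, so the union is dense.

**The determinant.** Let $|N|=2+m$ and let $w_1,\dots,w_m$ be a basis of $W$. For a cell $(y_i)$ let $D(v)$ be the determinant of the $(3+m)\times(3+m)$ matrix of the linear forms on $\mathbb R^3\oplus W$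
$$r_0:(v',w)\mapsto\langle v',v\rangle,\qquad r_{y_i}:(v',w)\mapsto\langle v',y_i\rangle+\langle v,\dot y_i(w)\rangle .\tag{2}$$
The row $r_0$ is linear in $v$ with zeros in the $W$-columns. The other rows are constant in the three $\mathbb R^3$-columns and linear in $v$ in the $m$ columns of $W$. So $D$ is a homogeneous polynomial of degree $1+m$ in $v\in\mathbb R^3$.

For $v\in\mathbb H$ we have $\ker r_0=v^\perp\oplus W$. If $D(v)\neq0$, the restrictions of the $r_{y_i}$ to $\ker r_0$ are independent. Conversely, if they are, a relation $c_0r_0+\sum c_ir_{y_i}=0$ restricted to $\ker r_0$ gives $c_i=0$, then $c_0=0$. So for $v$ in the cell, $D(v)\ne0$ if and only if the $2+m$ edge rows at $v$ form a basis of the dual of $T_{\varphi(v)}S\oplus W$. This is exactly what Step 4 of Section 5 asks for in the cases $(3,0)$ and $(4,0)$. If $D$ vanishes on the whole cell, it vanishes on an open cone, so $D\equiv0$. Hence *it suffices to find one cell with $D\not\equiv0$*.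

**Skew maps.** Write $[x,y,z]=\det(x,y,z)$ and define $\omega\boxtimes x$ by $\langle\omega\boxtimes x,y\rangle=[\omega,x,y]$. Then:

* $\gamma(\omega\boxtimes x)=\gamma\omega\boxtimes\gamma x$ for $\gamma\in\Gamma$, since $[\gamma\omega,\gamma x,\gamma y]=[\omega,x,y]=\langle\gamma(\omega\boxtimes x),\gamma y\rangle$;
* $\langle y,\omega\boxtimes v\rangle=-\langle v,\omega\boxtimes y\rangle$;
* $\omega\boxtimes x=0$ if and only if $\omega,x$ are dependent;
* the maps $x\mapsto\omega\boxtimes x$ are exactly the skew endomorphisms of $\mathbb R^3$, those $A$ with $\langle v,Av\rangle=0$ for all $v$: the skew endomorphisms form a $3$-dimensional space and $\omega\mapsto\omega\,\boxtimes$ is linear and injective;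
* a skew map that vanishes at two independent vectors is $0$, because $\omega$ is then dependent with each of them.

The vector field $x\mapsto\omega\boxtimes x$ on $\mathbb H$ is tangent and infinitesimally preserves all distances.

**The first attempt.** A natural try is to fix the nearest lifts $y_i$, that is, one cell, and to place $v$ generically inside it. This fails. Let $m=1$, take any cell $(y_a,y_b,y_c)$, any $\omega\neq0$ and $W=\langle w\rangle$ with $w_i$ represented at $y_i$ by $\dot y_i(w)=\omega\boxtimes y_i$. At most one of these vectors is zero, as $\omega$ is proportional to at most one of the $y_i$. Yet the vector $(\omega\boxtimes v,w)$ is killed by every row: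
$$\langle\omega\boxtimes v,v\rangle=0,\qquad\langle\omega\boxtimes v,y_i\rangle+\langle v,\omega\boxtimes y_i\rangle=0.$$
So $D\equiv0$: seen from this cell, the three neighbors and $v$ move along with an infinitesimal isometry of $\mathbb H$, and no position in the cell detects it.

The way out is to let $v$ leave the cell. When it crosses into a cell where the nearest lift of $i$ is $\gamma y_i$, the velocity there is $\gamma(\omega\boxtimes y_i)=\gamma\omega\boxtimes\gamma y_i$, and it fits the same infinitesimal isometry $\omega$ only if $(\gamma\omega-\omega)\boxtimes\gamma y_i=0$. As $v$ roams over all of $\mathbb H$, all $\gamma\in\Gamma$ come up, and $\Gamma$ fixes no non-zero vector. To make this precise we must know how cells are adjacent.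

## 7. Generic neighbors and crossing from cell to cell

A hyperbolic $\gamma$ has eigenvalues $1$ and $e^{\pm s}$ with $s>0$ on $\mathbb R^3$; its fixed space is a line $\mathbb Rn_\gamma$ with $n_\gamma$ spacelike, and its axis is $n_\gamma^\perp\cap\mathbb H$. Consider these conditions on $(p(i))_{i\in N}$:

* (G1) the $p(i)$ are distinct; for distinct $i,j,k$, any lifts $x\in O_i$, $y\in O_j$, $z\in O_k$ are linearly independent;
* (G2) $\langle x,n_\gamma\rangle\ne0$ for all $i$, all $x\in O_i$ and all $\gamma\ne1$ in $\Gamma$;
* (G3) for $i\ne j$, no $i$-line equals a $j$-line, and no point lies on two distinct $i$-lines and a $j$-line; for distinct $i,j,k$, no point lies on an $i$-line, a $j$-line and a $k$-line.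

They do not depend on the base lifts, and they pass to subsets of $N$.

**Lemma (genericity).** Conditions (G1)–(G3) hold for almost all $(p(i))_{i\in N}\in S^N$.

*Proof.* Since $\varphi$ is a local diffeomorphism, we may work with tuples $(x_i)\in\mathbb H^N$. There are countably many conditions, one for each choice of group elements and indices.

**Step 1.** *Each violation set is Borel, so that Fubini applies.* For (G1), (G2) and "an $i$-line equals a $j$-line", the violation set for given group elements is defined by closed conditions (equality or linear dependence). For "a point on two distinct $i$-lines and a $j$-line" it is the image, under projection along $q\in\mathbb H$, of a set of pairs $((x_i),q)$ given by polynomial equations and one open condition, independence of the two normals. That set is locally closed, hence $\sigma$-compact, so its image is $\sigma$-compact and Borel. The three-type condition is the same without the open condition.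

**Step 2.** *Each violation set is null.* By Fubini it is enough to fix almost all values of the other points and to show that almost every value of the last point is good.

For (G1): given $x_i$, the condition $p(j)\ne p(i)$ excludes countably many points $x_j$. Given $x_i,x_j$ in different orbits, two lifts $x\in O_i$, $y\in O_j$ span a plane that meets $\mathbb H$ in a geodesic, so $x_k$ must avoid countably many geodesics. For (G2): $x_i$ must avoid the countably many axes; this suffices for all lifts, since $\langle\delta x_i,n_\gamma\rangle=\langle x_i,\delta^{-1}n_\gamma\rangle$ and $\delta^{-1}n_\gamma$ spans the fixed line of $\delta^{-1}\gamma\delta$.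

For (G3), let $q\in\mathbb H$. Some $j$-line passes through $q$ if and only if $d(\gamma^{-1}q,x_j)=d(\delta^{-1}q,x_j)$ for some $\gamma\ne\delta$. As $\Gamma$ acts freely, $\gamma^{-1}q\ne\delta^{-1}q$, so $x_j$ lies on one of countably many geodesics. Hence for any countable set of points $q$ and almost every $x_j$, no $j$-line meets the set. Given $x_i$, apply this to one chosen point on each $i$-line together with all intersection points of two distinct $i$-lines: almost every $x_j$ satisfies the first two conditions for the ordered pair $(i,j)$. Given $x_i,x_j$ such that no $i$-line equals a $j$-line, which holds for almost all pairs, apply it to $x_k$ and the countable set of intersection points of $i$-lines with $j$-lines. This gives the third condition. $\square$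

**Lemma (Conn).** Assume (G3). Any two cells are joined by a chain of cells in which consecutive ones differ in exactly one lift, and every $y\in O_i$ occurs in some cell.

*Proof.* For the second part, $\operatorname{int}V(y)$ is open and non-empty, so it meets the dense union of the cells. A cell containing such a point has $y$ as its $i$-th lift.

For the first part, the plan is to follow a path that avoids the finitely many bad points nearby. Let $n_i(q)$ be the number of points of $O_i$ nearest to $q$, and let $B=\{q:\sum_i(n_i(q)-1)\ge2\}$. If $q\in B$, either some $n_i(q)\ge3$, and $q$ lies on two distinct $i$-lines (bisectors of one nearest point with two others), or $n_i(q),n_j(q)\ge2$ for some $i\ne j$, and $q$ lies on an $i$-line and a $j$-line, which differ by (G3). For $q$ in a compact set only finitely many lifts can be nearest, so only finitely many lines matter, and their pairwise intersections are finitely many points. So $B$ is closed and discrete, and $\mathbb H\setminus B$ is path connected.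

Let $q\notin B$. If all $n_i(q)=1$, a small disc about $q$ lies in one cell. Otherwise exactly one $n_i(q)$ equals $2$ and the others equal $1$. In a small disc about $q$ the nearest points in the other orbits are constant, and the nearest point in $O_i$ is one of two, decided by the side of their bisector. So the disc meets exactly two cells, and they differ in exactly one lift. Now take a path in $\mathbb H\setminus B$ from a point of one given cell to a point of the other and cover it by finitely many such discs. Consecutive discs overlap in a non-empty open set, which contains points of cells. The cells met along the way give the chain. $\square$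

## 8. Degree three: one skew map for all cells

**(Irr)** *The $\Gamma$-module $\mathbb R^3$ is irreducible, and every $\Gamma$-equivariant endomorphism of it is a scalar.* An invariant line is timelike, lightlike or spacelike. It then gives a fixed point in $\mathbb H$, a fixed point in $\partial\mathbb H$, or an invariant geodesic, and all three are impossible. An invariant plane has an invariant line as its orthogonal complement. An equivariant $A$ has a real eigenvalue $c$, because $3$ is odd, and $\ker(A-c)$ is a non-zero submodule, so $A=c$. Two consequences will be used.

* The only $\Gamma$-fixed vector in $\mathbb R^3$ is $0$.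
* Every submodule $M$ of $\mathbb R^3\oplus\mathbb R^3$ is $0$, everything, or $\{(sy,ty):y\in\mathbb R^3\}$ for some $(s,t)\ne(0,0)$. Indeed, the kernel of the first projection on $M$ is $0$ or $0\oplus\mathbb R^3$, and its image is $0$ or $\mathbb R^3$. If the kernel is $0\oplus\mathbb R^3$, then $M$ is $0\oplus\mathbb R^3$ or everything. If the kernel is $0$, then $M=0$ or $M$ is the graph of an equivariant map $\mathbb R^3\to\mathbb R^3$, that is, $M=\{(y,cy)\}$.

**Lemma A.** Let $|N|=3$, $\dim W=1$, $W=\langle w\rangle$, and assume (G1), (G3). If $D\equiv0$ for every cell, then $w_i=0$ for all $i\in N$.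

*Proof.* We write $\dot y$ for $\dot y(w)$.

**Step 1.** *In one cell, $D\equiv0$ means that the velocities come from a skew map.* Given a cell $(y_i)$, write $v=\sum\mu_i(v)y_i$, possible by (G1). Then $r_0-\sum\mu_i(v)r_{y_i}$ vanishes on $\mathbb R^3$ and takes the value $-\sum\mu_i(v)\langle v,\dot y_i\rangle$ at $w$. The rows $r_{y_i}$ restricted to $\mathbb R^3$ are independent, so $D\equiv0$ if and only if $\sum\mu_i(v)\langle v,\dot y_i\rangle\equiv0$. This says $\langle v,Av\rangle\equiv0$ for the linear map $A$ with $Ay_i=\dot y_i$, i.e. $A$ is skew.

**Step 2.** *The skew map is the same for all cells.* Consecutive cells in a chain from (Conn) share two lifts. Their skew maps agree there, and the two lifts are independent, so the difference of the two maps is $0$. By (Conn) there is one skew map $A=\omega\,\boxtimes$ with $A\gamma x_i=\gamma\dot x_i$ for all $\gamma\in\Gamma$ and $i\in N$.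

**Step 3.** *Monodromy kills it.* The maps $\gamma^{-1}A\gamma$ and $A$ agree at all $x_i$, and the $x_i$ form a basis. So $\gamma^{-1}A\gamma=A$. As $\gamma^{-1}(\omega\boxtimes\gamma x)=\gamma^{-1}\omega\boxtimes x$, we get $\gamma\omega=\omega$ for all $\gamma$, hence $\omega=0$ by (Irr). So $\dot x_i=0$ for all $i$. $\square$

This settles the case $(3,0)$ of Section 5: by (W1) a spanning vector $w$ of $W$ has some $w_i\ne0$, so by Lemma A some cell has $D\not\equiv0$.

## 9. Degree four: a common kernel vector or a Killing triple

With $m=2$ the rank can drop in one cell for two different reasons. First, one $w_1\in W$ may satisfy $\dot y_i(w_1)=\omega\boxtimes y_i$ for all four $i$; then $(\omega\boxtimes v,w_1)$ is killed by all rows, whatever $w_2$ does. Second, three of the neighbors may move by infinitesimal isometries for every $w\in W$; formula (5) below shows that $D\equiv0$ then too. In that case the argument of Lemma A does not carry over, since no single skew map is attached to the four lifts. Condition (W2) cannot be dropped without replacement: if only $w_a$ is ever non-zero, both $W$-columns are supported in the single row $r_{y_a}$, and $D\equiv0$ in every cell.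

**Lemma B.** Let $|N|=4$, $\dim W=2$, and assume (G1)–(G3). Suppose

* (W1) if $w\in W$ has $w_i=0$ for all $i\in N$, then $w=0$;
* (W2) for every $i\in N$ there is $w\in W$ with $w_j\ne0$ for some $j\in N\setminus\{i\}$.

Then $D\not\equiv0$ for some cell.

*Proof.* Suppose $D\equiv0$ for all cells. Write $N=\{a,b,c,d\}$; the labels may be permuted.

**Step 1: no $0\ne w\in W$ vanishes at three elements of $N$.** *This reduces a degenerate situation to Lemma A.* Suppose $w_b=w_c=w_d=0$ with $w\neq0$. Then $w_a\ne0$ by (W1). Take a basis $w_1=w$, $w_2$ of $W$. By (W2) with $i=a$, some element of $W$ is non-zero at one of $b,c,d$, hence $w_2$ is. Let $(y_b,y_c,y_d)$ be a $\{b,c,d\}$-cell. Being open, it contains points of some $N$-cell $(y_a,y_b,y_c,y_d)$. In $D$ for this $N$-cell the $w_1$-column has the single non-zero entry $\langle v,\dot y_a(w_1)\rangle\not\equiv0$. So $0\equiv D=\pm\langle v,\dot y_a(w_1)\rangle D'$, where $D'$ is the $4\times4$ determinant for $\{b,c,d\}$ and $\langle w_2\rangle$. Hence $D'\equiv0$ for every $\{b,c,d\}$-cell, and Lemma A gives $w_2=0$ at $b,c,d$, a contradiction.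

**Killing triples.** Let $k=\mathbb R(v)$ be the field of rational functions in the coordinates of $v$, and regard $r_0,r_y$ as elements of the dual of the $5$-dimensional space $k^3\oplus W_k$, $W_k=W\otimes k$. Given lifts $y_i$ that belong to a cell, call the triple of lifts for three of the indices *Killing* if $r_0$ and the three $r_{y_i}$ have $k$-rank $3$. By (G1) the three $y_i$ are independent, so the rank is at least $3$, and it is $3$ exactly when $r_0=\sum\mu_i(v)r_{y_i}$, with $v=\sum\mu_i(v)y_i$ as in Lemma A. This means $\sum\mu_i(v)\langle v,\dot y_i(w)\rangle\equiv0$ for all $w\in W$. As in Step 1 of Lemma A, it is equivalent to the existence of a linear map $\omega:W\to\mathbb R^3$ with $\dot y_i(w)=\omega(w)\boxtimes y_i$ for the three indices $i$ and all $w\in W$.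

**Step 2: some cell contains a Killing triple.** *Without one, a single kernel vector would serve all cells, and irreducibility forbids this.* Suppose no cell contains a Killing triple. In each cell the five rows have $k$-rank at most $4$, since $D\equiv0$, while $r_0$ with any three of the others has rank $4$. So every such quadruple spans the same hyperplane as all five rows. Consecutive cells in (Conn) share three lifts, so their hyperplanes coincide, and the hyperplane is the same for all cells. As every lift occurs in some cell, there is a non-zero vector in $k^3\oplus W_k$ annihilated by $r_0$ and by $r_y$ for all $y\in\bigcup_iO_i$. Clear denominators to get $(u,w)$ with polynomial entries, and evaluate at a timelike $v_0$ where $(u,w)\ne0$. Writing $u,w$ for the values at $v_0$,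
$$\langle u,v_0\rangle=0,\qquad\langle\gamma^{-1}u,x_i\rangle+\langle\gamma^{-1}v_0,\dot x_i(w)\rangle=0\quad(\gamma\in\Gamma,\ i\in N).\tag{3}$$
So $(x_i,\dot x_i(w))$ is orthogonal to the submodule $M\subseteq\mathbb R^3\oplus\mathbb R^3$ generated by $(u,v_0)\ne0$. If $M$ were everything, $x_i=0$, which is absurd. So by (Irr) $M=\{(sy,ty):y\in\mathbb R^3\}$ and $(u,v_0)=(sy,ty)$ for some $y$. As $v_0\neq0$, we have $t\ne0$ and $u=\frac stv_0$. From $\langle u,v_0\rangle=0\ne\langle v_0,v_0\rangle$ we get $s=0$, so $u=0$ and $M=0\oplus\mathbb R^3$. Then (3) says $\dot x_i(w)=0$ for all $i$, and (W1) gives $w=0$. This contradicts $(u,w)\ne0$.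

**Step 3: normal form of $D$ at a Killing triple.** *We subtract the infinitesimal isometries so that most entries of $D$ become zero.* Let the lifts of $b,c,d$ in some cell form a Killing triple with map $\omega$, and take these lifts as base lifts $x_b,x_c,x_d$. The map $\omega$ is injective: $\omega(w)=0$ implies $w_b=w_c=w_d=0$, so $w=0$ by Step 1. For any lift $y$ of an element of $N$ put $\rho_y(w)=\dot y(w)-\omega(w)\boxtimes y\in y^\perp$. Then $\rho_{x_b}=\rho_{x_c}=\rho_{x_d}=0$, and for $i\in\{b,c,d\}$
$$\rho_{\gamma x_i}(w)=\gamma\big(\omega(w)\boxtimes x_i\big)-\omega(w)\boxtimes\gamma x_i=(\gamma\omega(w)-\omega(w))\boxtimes\gamma x_i.\tag{4}$$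
The substitution $v'\to v'+\omega(w)\boxtimes v$ is a unimodular column operation and does not change $D$. It leaves $r_0$ unchanged, since $\langle v,\omega(w)\boxtimes v\rangle=0$. It turns $r_y$ into $\langle v',y\rangle+\langle v,\rho_y(w)\rangle$, since $\langle y,\omega(w)\boxtimes v\rangle=-\langle v,\omega(w)\boxtimes y\rangle$. So in $D$ we may replace $\dot y$ by $\rho_y$, for every cell. For linear $\alpha,\beta:W\to\mathbb R^3$ write $\alpha_k(v)=\langle v,\alpha(w_k)\rangle$ and $\alpha\times\beta=\alpha_1\beta_2-\alpha_2\beta_1\in\mathbb R[v]$. In the two $W$-columns $r_0$ has zeros, so Laplace expansion along them gives, up to a global non-zero constant,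
$$D(v)=\sum_{\{i,j\}\sqcup\{k,l\}=N}\pm[v,y_i,y_j]\,(\rho_{y_k}\times\rho_{y_l})(v),\tag{5}$$
a sum of six terms. If three of the $\rho_y$ vanish, every term vanishes, so the original cell gives no information. We need neighboring cells in which two lifts have changed.

**Step 4: a mixed corner.** *We find a point around which the lifts of two of $b,c,d$ change independently.* Let $R=V(x_b)\cap V(x_c)\cap V(x_d)$, a compact convex polygon, with non-empty interior because $x_b,x_c,x_d$ come from a cell. Each side of $R$ lies on the bisector of $x_i$ and some $\gamma x_i$ with $i\in\{b,c,d\}$, and the type $i$ is unique by (G3). Suppose all sides had the same type, say $b$. Since $R\subseteq V(x_b)$, the half-plane that contains $R$ and is bounded by the line of a side is $\{q:d(q,x_b)\le d(q,\gamma x_b)\}$ for the corresponding $\gamma$. As $R$ is the intersection of these half-planes, $R\supseteq V(x_b)$. So $V(x_b)=R\subseteq V(x_c)$. If $V(x_c)\setminus V(x_b)$ were non-empty, it would contain a non-empty open set, because $V(x_c)$ is the closure of its interior and $V(x_b)$ is closed; but both polygons have area $\mathrm{area}(S)$. So $V(x_b)=V(x_c)$, and a common side shows that a $b$-line equals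 a $c$-line, contradicting (G3).

So two consecutive sides of $R$ have different types. Let $Q$ be their common vertex; say they lie on $L_1$, the bisector of $x_b,\gamma x_b$, and $L_2$, the bisector of $x_c,\delta x_c$, with $\gamma,\delta\ne1$. Since $Q\in R$, the points $x_b,x_c,x_d$ are nearest to $Q$ in their orbits. By (G3):

* the nearest points of $O_b$ to $Q$ are exactly $x_b,\gamma x_b$, since a third would put $Q$ on a second $b$-line and on the $c$-line $L_2$;
* the nearest points of $O_c$ are exactly $x_c,\delta x_c$, since a third would put $Q$ on two distinct $c$-lines and the $b$-line $L_1$;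
* $x_d$ is the unique nearest point of $O_d$, and $O_a$ has a unique nearest point $y$, since otherwise $Q$ would lie on lines of three types.

By local finiteness, in a small disc about $Q$ the nearest lifts of $d$ and $a$ are $x_d$ and $y$, the nearest lift of $b$ is $x_b$ or $\gamma x_b$ according to the side of $L_1$, and that of $c$ is $x_c$ or $\delta x_c$ according to the side of $L_2$. The distinct geodesics $L_1\ne L_2$ cross transversally at $Q$, so all four sectors are non-empty. Hence all four combinations of $\{x_b,\gamma x_b\}$ and $\{x_c,\delta x_c\}$, with $y$ and $x_d$, are cells.

**Step 5: three of these cells.** *We read off $D\equiv0$ in them.* Put $\alpha=\rho_y$, $\beta=\rho_{\gamma x_b}$, $\kappa=\rho_{\delta x_c}$. Lifts of different points are independent, so the brackets below are non-zero polynomials. By (5):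

* cell $(y,\gamma x_b,x_c,x_d)$: $[v,x_c,x_d]\,(\alpha\times\beta)=0$, so $\alpha\times\beta=0$;
* cell $(y,x_b,\delta x_c,x_d)$: $[v,x_b,x_d]\,(\alpha\times\kappa)=0$, so $\alpha\times\kappa=0$;
* cell $(y,\gamma x_b,\delta x_c,x_d)$: the terms with $\alpha\times\beta$ and $\alpha\times\kappa$ vanish, those with $\rho_{x_d}$ vanish, and what is left is $[v,y,x_d]\,(\beta\times\kappa)=0$, so $\beta\times\kappa=0$.

The map $\alpha$, about which we know nothing, has disappeared. Both $\beta$ and $\kappa$ are given explicitly by (4).

**Step 6: kernels of $\beta$ and $\kappa$.** *We express them through fixed vectors.* If $\beta(w)=0$, then by (4) $\gamma\omega(w)-\omega(w)=\lambda\gamma x_b$ for some $\lambda\in\mathbb R$. Pair this with the $\gamma$-fixed vector $n_\gamma$. The left side gives $0$ because $\langle\gamma\omega(w),n_\gamma\rangle=\langle\omega(w),n_\gamma\rangle$, and the right side gives $\lambda\langle x_b,n_\gamma\rangle$, so $\lambda=0$ by (G2). Thus $\ker\beta=\{w:\gamma\omega(w)=\omega(w)\}$, which has dimension at most $1$ since $\omega$ is injective and $\gamma$ has a one-dimensional fixed space. Likewise $\ker\kappa=\{w:\delta\omega(w)=\omega(w)\}$ has dimension at most $1$.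 In particular $\beta,\kappa\ne0$.

**Step 7: $\beta$ has rank $1$ and shares its kernel with $\kappa$.** *This turns $\beta\times\kappa=0$ into a common fixed vector.* Suppose $\beta$ had rank $2$. Then $\beta_1,\beta_2$ are independent linear forms, hence coprime, and $\beta_1\kappa_2=\beta_2\kappa_1$ forces $\kappa_1=C\beta_1$, $\kappa_2=C\beta_2$ with a constant $C$, that is, $\kappa=C\beta$, and $C\ne0$ as $\kappa\ne0$. Comparing images, $(\gamma x_b)^\perp=\operatorname{im}\beta=\operatorname{im}\kappa\subseteq(\delta x_c)^\perp$. So $\gamma x_b$ and $\delta x_c$ are proportional points of $\mathbb H$, hence equal, contradicting (G1). So $\beta$ has rank $1$. A change of basis of $W$ multiplies $\beta\times\kappa$ by a non-zero constant, so we may choose $0\ne w_1\in\ker\beta$ as first basis vector. Then $\beta_1=0\ne\beta_2$, and $0=\beta\times\kappa=-\beta_2\kappa_1$ gives $\kappa_1=0$, i.e. $w_1\in\ker\kappa$.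

**Step 8: the contradiction at $Q$.** *A vector fixed by both $\gamma$ and $\delta$ is incompatible with the crossing of $L_1$ and $L_2$.* By Steps 6 and 7, $\omega_0:=\omega(w_1)\ne0$ satisfies $\gamma\omega_0=\omega_0=\delta\omega_0$. So $\omega_0\in\mathbb Rn_\gamma$ is spacelike. The normals $m_1=x_b-\gamma x_b$ of $L_1$ and $m_2=x_c-\delta x_c$ of $L_2$ satisfy
$$\langle m_1,\omega_0\rangle=\langle x_b,\omega_0\rangle-\langle\gamma x_b,\gamma\omega_0\rangle=0,\qquad\langle m_2,\omega_0\rangle=\langle x_c,\omega_0\rangle-\langle\delta x_c,\delta\omega_0\rangle=0 .$$
As $L_1\ne L_2$, the vectors $m_1,m_2$ are independent and span the plane $\omega_0^\perp$. The point $Q$ lies on both lines, so $Q\perp m_1,m_2$ and $Q\in\mathbb R\omega_0$. But $Q$ is timelike and $\omega_0$ is spacelike, a contradiction. $\square$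

**End of the proof of Theorem 2.** In Step 2 of Section 5 choose $p'$ in the given non-empty open set so that $(p'(i))_{i\in N}$ satisfies (G1)–(G3), as the genericity lemma allows. In the case $(3,0)$, (W1) and Lemma A give a cell with $D\not\equiv0$; in the case $(4,0)$, (W1), (W2) and Lemma B give one. In both cases choose $v$ in that cell with $D(v)\ne0$. By Section 6 the $2+m$ edge rows at $v$ form a basis of the dual of $T_{p(v)}S\oplus W$, so they have zero common kernel, and points of a cell have unique shortest geodesics to all neighbors. By Step 4 of Section 5 the whole system of $2n$ rows is a basis. The other cases were settled in Step 5 of Section 5. This completes the induction and proves Theorem 2. With Sections 3 and 4, Theorem 1 follows, for every $g\ge2$ and every hyperbolic surface $S_g$. $\blacksquare$
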